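\title{Iterated Gamma operators and cumulants on Wiener chaos: a variance bound for second-chaos targets fails}

\begin{abstract}
To a target $F_\infty=\sum_{i=1}^d\alpha_i(N_i^2-1)$ in the second Wiener chaos one attaches a linear combination $G(F)$ of iterated Malliavin Gamma operators and a linear combination $\Delta(F)$ of cumulants, which satisfy $\operatorname{Var}G(F)=2\Delta(F)$ on the second chaos. It was conjectured that $\operatorname{Var}G(F)\le C\Delta(F)$ on every Wiener chaos of order $q\ge2$. We disprove this. If the target contains two symmetric pairs $\pm a,\pm b$, then $\Delta$ takes negative values on every chaos of order $q\ge3$. For the targets $\{a,-a,\rho\}$ no constant exists when $q\ge4$ is even. For $d=1$ the inequality holds with $C=4(q-1)/q$. The counterexamples come from a second-variation formula for $\Delta$ and from the fact that a chaos of any order contains nearly Gaussian variables.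
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X=\{X(h):h\in\mathfrak H\}$ be an isonormal Gaussian process over a real separable Hilbert space $\mathfrak H$, which we assume throughout to be infinite-dimensional. Let $\mathcal H_q$ be the $q$th Wiener chaos, that is, the space of multiple Wiener--It\^o integrals $I_q(f)$ of symmetric kernels $f\in\mathfrak H^{\odot q}$. Let $D$ be the Malliavin derivative and $L^{-1}$ the pseudo-inverse of the Ornstein--Uhlenbeck generator $L$; Section~\ref{sec:background} recalls these objects. For $F\in\mathcal H_q$ the iterated Gamma operators are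
\[
\Gamma_0(F)=F,\qquad \Gamma_{j+1}(F)=\langle DF,-DL^{-1}\Gamma_j(F)\rangle_{\mathfrak H}\qquad(j\ge0).
\]
In other words $\Gamma_j(F)=T_F^{\,j}F$, where $T_FA=\langle DF,-DL^{-1}A\rangle_{\mathfrak H}$ is a linear operator that kills constants. The $\Gamma_j(F)$ are random versions of the cumulants $\kappa_r(F)$:
\begin{equation}\label{eq:gammacum}
\kappa_{r+1}(F)=r!\,\mathbb E[\Gamma_r(F)]\qquad(r\ge0).
\end{equation}

Fix $d\ge1$ and pairwise distinct nonzero real numbers $\alpha_1,\dots,\alpha_d$. The \emph{target} is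
\[
F_\infty=\sum_{i=1}^d\alpha_i(N_i^2-1),\qquad N_1,\dots,N_d\ \text{independent } \mathcal N(0,1),
\]
and we also call the set $\{\alpha_1,\dots,\alpha_d\}$ the target. Put
\[
P(x)=x\prod_{i=1}^d(x-\alpha_i)=\sum_{r=1}^{d+1}P_rx^r,\qquad Q(x)=P(x)^2=\sum_{r=2}^{2d+2}Q_rx^r,
\]
and define
\[
G(F)=\sum_{r=1}^{d+1}a_r\,\Gamma_{r-1}(F)\quad\text{with } a_r=\frac{P_r}{2^{r-1}},\qquad\qquad
\Delta(F)=\sum_{r=2}^{2d+2}\frac{Q_r}{(r-1)!\,2^{r-1}}\,\kappa_r(F).
\]
The quantity $\Delta(Y)$ makes sense for every random variable $Y$ with all moments and depends only on its law. The following conjecture is posed in \cite{APY}.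

\medskip
\noindent\textbf{Conjecture.} \emph{For every target and every $q\ge2$ there is a constant $C$, depending only on $q$, $d$ and $\alpha_1,\dots,\alpha_d$, such that}
\begin{equation}\label{eq:conj}
\operatorname{Var}G(F)\le C\,\Delta(F)\qquad\text{for every }F\in\mathcal H_q .
\end{equation}

For $d=2$ and $\alpha_1=-\alpha_2=\frac12$ the target $\frac12(N_1^2-N_2^2)$ has the law of $N_1N_2$. Here $P(x)=x^3-\frac14x$, so $G(F)=\frac14(\Gamma_2(F)-F)$ and $32\,\Delta(F)=\kappa_6(F)/5!-2\kappa_4(F)/3!+\kappa_2(F)$, and \eqref{eq:conj} asks for a bound of $\operatorname{Var}(\Gamma_2(F)-F)$ by a multiple of this last expression.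

\subsection*{What the two sides measure}
Write $\tau_r=\kappa_r(F)/(2^{r-1}(r-1)!)$, so that $\Delta(F)=\sum_rQ_r\tau_r$, and write $T=T_F$. If $G(F)$ is constant, then $T^mG(F)=0$ for $m\ge1$, and taking expectations with \eqref{eq:gammacum} gives $\sum_rP_r\tau_{r+m}=0$. The sequence $(\tau_k)_{k\ge2}$ then obeys a linear recursion with characteristic roots $\alpha_1,\dots,\alpha_d$, so $\tau_k=\sum_im_i\alpha_i^k$ for some real $m_i$. These are the normalized cumulants of the target when all $m_i$ equal $1$ (Proposition~\ref{prop:second}). Thus $\operatorname{Var}G(F)$ measures how far $F$ is from having cumulants of the same shape as the target, and \eqref{eq:conj} would control it by finitely many cumulants.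

The two sides look alike. Let $p(x)=P(x)/x$. Then $G(F)=p(T/2)F$. Integration by parts gives $\mathbb E[TA]=\operatorname{Cov}(F,A)$ (the case $m=1$ of \eqref{eq:ibpT} below), so $\tau_k=\frac12\operatorname{Cov}(F,(T/2)^{k-2}F)$ for $k\ge2$ by \eqref{eq:gammacum}. Since $Q(x)=x^2p(x)^2$,
\begin{equation}\label{eq:symmetry}
\operatorname{Var}G(F)=\operatorname{Cov}\big(p(T/2)F,\;p(T/2)F\big),\qquad 2\Delta(F)=\operatorname{Cov}\big(F,\;p(T/2)^2F\big).
\end{equation}
If $T$ is symmetric for the covariance on the span of $F,TF,T^2F,\dots$, the two quantities are equal. This happens on the second chaos, where $\operatorname{Var}G(F)=2\Delta(F)$. On higher chaoses the natural guess is that the loss of symmetry costs only a constant factor, and for $d=1$ this guess is right. In general it is wrong, and $\Delta$ need not even be nonnegative.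

\subsection*{Results}

\begin{theorem}\label{thm:neg}
Let $q\ge3$ and $d\ge4$, and let the target contain $a,-a,b,-b$ with $0<a<b$; the other $\alpha_i$ are arbitrary. Then there is $F\in\mathcal H_q$ with $\Delta(F)<0$, and \eqref{eq:conj} holds with no constant $C$. For such a target the conjecture therefore holds if and only if $q=2$. Moreover, for each $q\ge3$ and $d\ge4$ the conjecture fails for a nonempty open set of targets $(\alpha_1,\dots,\alpha_d)$.
\end{theorem}

\begin{theorem}\label{thm:three}
Let $q\ge4$ be even, let $d=3$, and let the target be $\{a,-a,\rho\}$ with $a>0$ and $\rho\notin\{0,a,-a\}$. Then \eqref{eq:conj} holds with no constant $C$.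
\end{theorem}

\begin{theorem}\label{thm:one}
Let $d=1$. For all $q\ge2$ and all $F\in\mathcal H_q$,
\[
\operatorname{Var}G(F)=\operatorname{Var}\big(a_1F+a_2\Gamma_1(F)\big)\le\frac{4(q-1)}{q}\,\Delta(F).
\]
\end{theorem}

Theorem~\ref{thm:neg} disproves the conjecture as posed. We do not decide the case $d=2$, $q\ge3$ (in particular the target $N_1N_2$), nor $d=3$ with $q$ odd, nor arbitrary targets without symmetric pairs.

\subsection*{The method}
Two observations produce the counterexamples. First, $\Delta$ vanishes at every quadratic form $u=\sum_kc_k(\xi_k^2-1)$ in independent standard Gaussians whose coefficients $c_k$ belong to the target. An inequality such as \eqref{eq:conj} can be tested near a common zero of its two sides, so we compute $\Delta(u+\varepsilon v)$ to order $\varepsilon^2$ (Section~\ref{sec:variation}). Second, $u+\varepsilon v$ must be placed in $\mathcal H_q$. For each $w\ge1$ the chaos $\mathcal H_w$ contains nearly Gaussian variables. We may therefore give each Gaussian variable a \emph{weight}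 $w$, and a polynomial of total weight $q$ is then approximated in law by elements of $\mathcal H_q$. A product $xy$ with weights $1$ and $q-1$ has weight $q$, and the light variable $x$ can also enter a perturbation $v$ of degree three. This freedom makes the second variation of $\Delta$ negative in Section~\ref{sec:negative}. In Section~\ref{sec:three} the second variation of $\Delta$ vanishes while that of $\operatorname{Var}G$ does not, because cumulants forget the weights and Gamma operators remember them.

\section{Gaussian calculus and cumulants}\label{sec:background}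

\subsection*{Chaos and operators}
The process $X$ is a centered Gaussian family with $\mathbb E[X(h)X(k)]=\langle h,k\rangle_{\mathfrak H}$, so an orthonormal basis $(e_i)$ of $\mathfrak H$ gives independent standard Gaussians $g_i=X(e_i)$. The monic Hermite polynomials $H_0=1$, $H_1=x$, $H_2=x^2-1,\dots$ satisfy $H_k'=kH_{k-1}$, $H_k''-xH_k'=-kH_k$ and $\mathbb E[H_j(g)H_k(g)]=k!\,\delta_{jk}$ for $g\sim\mathcal N(0,1)$. The chaos $\mathcal H_q$ is the closed linear span in $L^2$ of the finite products $\prod_iH_{k_i}(g_i)$ with $\sum_ik_i=q$, for any choice of the basis. The spaces $\mathcal H_q$ are mutually orthogonal, $\mathcal H_0$ consists of the constants, and $J_q$ denotes the orthogonal projection onto $\mathcal H_q$. We only need random variables in $\mathcal H_{\le K}=\bigoplus_{k\le K}\mathcal H_k$ for some finite $K$. For these,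
\[
LA=-\sum_kkJ_kA,\qquad L^{-1}A=-\sum_{k\ge1}\frac1kJ_kA,
\]
so that $LL^{-1}A=L^{-1}LA=A-\mathbb EA$, and $L^{-1}$ kills constants. If $A=\phi(g_1,\dots,g_m)$ is a polynomial, then $DA=\sum_i\partial_i\phi\,e_i$ and $LA=\sum_i(\partial_{ii}\phi-g_i\partial_i\phi)$; the derivative $D$ extends by continuity to $\mathcal H_{\le K}$ and obeys the chain rule $DA^m=mA^{m-1}DA$. We use the following standard facts, for $A,B\in\mathcal H_{\le K}$.
\begin{itemize}
\item[(a)] \emph{Hypercontractivity.} $\|A\|_m\le(m-1)^{K/2}\|A\|_2$ for $m\ge2$.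
\item[(b)] \emph{Products.} $AB\in\mathcal H_{\le2K}$. For $F=I_q(f)$ the product formula reads $F^2=\sum_{r=0}^qr!\binom qr^2I_{2q-2r}(f\widetilde\otimes_rf)$, with $f\widetilde\otimes_rf$ the symmetrized contraction of order $r$; we use only that $F^2\in\bigoplus_{r=0}^q\mathcal H_{2q-2r}$.
\item[(c)] \emph{Carr\'e du champ.} $L(AB)=A\,LB+B\,LA+2\langle DA,DB\rangle_{\mathfrak H}$. For polynomials this is the Leibniz rule.
\end{itemize}
By (b) and (c), $T_F$ maps finite sums of chaoses to finite sums of chaoses, so every $\Gamma_j(F)$ is defined and has all moments. Taking expectations in (c) and using the symmetry of $L$ gives $\mathbb E\langle DA,DB\rangle_{\mathfrak H}=-\mathbb E[A\,LB]$. Applying this to the pair $F^m$ and $-L^{-1}A$, we obtain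
\begin{equation}\label{eq:ibpT}
\operatorname{Cov}(F^m,A)=m\,\mathbb E[F^{m-1}\,T_FA]\qquad(m\ge1).
\end{equation}

\subsection*{Cumulants}
For $Y$ with all moments, the cumulants are defined by the identity of formal power series $\sum_{r\ge1}\kappa_r(Y)s^r/r!=\log\sum_{m\ge0}\mathbb E[Y^m]s^m/m!$. Cumulants are polynomials in the moments and conversely, $\kappa_r(tY)=t^r\kappa_r(Y)$, and $\kappa_r$ is additive over independent summands. Differentiating the defining identity gives the recursion $\mathbb E[Y^{m+1}]=\sum_{j=0}^m\binom mj\kappa_{j+1}(Y)\mathbb E[Y^{m-j}]$, which determines the cumulants. By \eqref{eq:ibpT}, $\mathbb E[F^m\Gamma_j]=\mathbb E[F^m]\mathbb E[\Gamma_j]+m\mathbb E[F^{m-1}\Gamma_{j+1}]$; iterating from $j=0$ gives $\mathbb E[F^{m+1}]=\sum_{j=0}^m\frac{m!}{(m-j)!}\mathbb E[\Gamma_j]\mathbb E[F^{m-j}]$, and comparison with the recursion yields \eqref{eq:gammacum}.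

\subsection*{The sign of the constant}
A negative value of $\Delta$ contradicts \eqref{eq:conj} only if $C$ is known to be positive. A scaling argument shows that it is.

\begin{lemma}\label{lem:sign}
If \eqref{eq:conj} holds, then $C\ge2$.
\end{lemma}

\begin{proof}
Take $F_0\ne0$ in $\mathcal H_q$ and let $t\to0$. Since $\Gamma_j(tF_0)=t^{j+1}\Gamma_j(F_0)$ and $a_1=P'(0)$, we have $\operatorname{Var}G(tF_0)=P'(0)^2\kappa_2(F_0)t^2+O(t^3)$. Since $Q_2=P'(0)^2$, we have $\Delta(tF_0)=\frac12P'(0)^2\kappa_2(F_0)t^2+O(t^3)$. All $\alpha_i$ are nonzero, so $P'(0)\ne0$; dividing \eqref{eq:conj} by $P'(0)^2\kappa_2(F_0)t^2$ gives $1\le C/2$ in the limit.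
\end{proof}

\section{Two cases in which the inequality holds}\label{sec:positive}

\subsection*{The second chaos}
By the spectral theorem for the Hilbert--Schmidt operator with kernel $f$, every $F=I_2(f)$ has the form $\sum_kc_k(\xi_k^2-1)$ with $\sum_kc_k^2<\infty$ and $\xi_k=X(e_k)$ for an orthonormal family $(e_k)$.

\begin{proposition}\label{prop:second}
Let $F=\sum_kc_k(\xi_k^2-1)\in\mathcal H_2$. Then $\kappa_r(F)=2^{r-1}(r-1)!\sum_kc_k^r$ for $r\ge2$, and
\[
\Delta(F)=\sum_kQ(c_k),\qquad \operatorname{Var}G(F)=2\Delta(F).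
\]
\end{proposition}

\begin{proof}
For a square-summable sequence $\beta$ put $S(\beta)=\sum_k\beta_k(\xi_k^2-1)\in\mathcal H_2$. Then $DS(\beta)=2\sum_k\beta_k\xi_ke_k$ and $-L^{-1}S(\beta)=\frac12S(\beta)$, so
\[
T_FS(\beta)=2\sum_kc_k\beta_k\xi_k^2=2S(c\beta)+2\sum_kc_k\beta_k,
\]
where sequences are multiplied termwise. By induction $\Gamma_j(F)=2^jS(c^{j+1})+2^j\sum_kc_k^{j+1}$ for $j\ge1$. The formula for the cumulants follows from \eqref{eq:gammacum}, and it gives $\Delta(F)=\sum_rQ_r\sum_kc_k^r=\sum_kQ(c_k)$. Also $G(F)=\sum_rP_rS(c^r)+\mathrm{const}=S(P(c))+\mathrm{const}$, whose variance is $2\sum_kP(c_k)^2$.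
\end{proof}

Modulo constants, $T_F$ acts here as multiplication by $2c_k$ on the orthogonal variables $\xi_k^2-1$; this is the symmetry mentioned after \eqref{eq:symmetry}. On the second chaos, $\Delta(F)=0$ exactly when every nonzero $c_k$ belongs to the target.

\subsection*{One coefficient}
For $d=1$ only $F$ and $\Gamma_1(F)$ appear in $G(F)$, and only $\kappa_2,\kappa_3,\kappa_4$ in $\Delta(F)$. Because $F$ is an eigenfunction of $L$, both sides can be written through the chaos components of the single variable $\Gamma_1(F)$ and then compared term by term.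

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $\alpha=\alpha_1$. Then $P=x^2-\alpha x$ and $Q=x^4-2\alpha x^3+\alpha^2x^2$, so $a_1=-\alpha$, $a_2=\frac12$ and
\[
2\Delta(F)=\alpha^2\kappa_2-\tfrac\alpha2\kappa_3+\tfrac1{24}\kappa_4 ,
\]
where $\kappa_r=\kappa_r(F)$. Write $\Gamma_1=\Gamma_1(F)$. Since $-L^{-1}F=F/q$, we have $\Gamma_1=\frac1q\|DF\|^2_{\mathfrak H}$, and fact (c) with $A=B=F$ gives $\Gamma_1=F^2+\frac1{2q}L(F^2)$. By fact (b), only the orders $2q-2r$ with $0\le r\le q$ occur, and
\[
J_{2q-2r}\Gamma_1=\Big(1-\frac{2q-2r}{2q}\Big)J_{2q-2r}(F^2)=\frac rq\,J_{2q-2r}(F^2).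
\]
Put $Y_r=J_{2q-2r}\Gamma_1$ for $1\le r\le q-1$. The component with $r=0$ vanishes, so $\Gamma_1-\mathbb E\Gamma_1=\sum_{r=1}^{q-1}Y_r$, and $J_{2q-2r}(F^2)=\frac qrY_r$.

Since $\mathbb EF=0$, formula \eqref{eq:ibpT} with $A=F$ reads $\mathbb E[F^{m+1}]=m\mathbb E[F^{m-1}\Gamma_1]$. The cases $m=1,2,3$ give $\kappa_2=\mathbb E[F^2]=\mathbb E[\Gamma_1]$, $\kappa_3=\mathbb E[F^3]=2\mathbb E[F\Gamma_1]$ and
\[
\kappa_4=\mathbb E[F^4]-3\mathbb E[F^2]^2=3\operatorname{Cov}(F^2,\Gamma_1)=3\sum_{r=1}^{q-1}\frac qr\,\mathbb E[Y_r^2].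
\]
Therefore
\begin{align*}
\operatorname{Var}G(F)&=\alpha^2\kappa_2-\alpha\mathbb E[F\Gamma_1]+\frac14\sum_{r=1}^{q-1}\mathbb E[Y_r^2],\\
2\Delta(F)&=\alpha^2\kappa_2-\alpha\mathbb E[F\Gamma_1]+\frac14\sum_{r=1}^{q-1}\frac q{2r}\,\mathbb E[Y_r^2].
\end{align*}
The term $-\alpha\mathbb E[F\Gamma_1]$ has no sign and must be absorbed in a square. Only the component of $\Gamma_1$ in $\mathcal H_q$ correlates with $F$. It is $Y_{q/2}$, where we set $Y_{q/2}=0$ for odd $q$, and at $r=q/2$ the factor $\frac q{2r}$ equals $1$. Hence the same square appears in both lines: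
\begin{align*}
\operatorname{Var}G(F)&=\mathbb E\big[(\tfrac12Y_{q/2}-\alpha F)^2\big]+\frac14\sum_{r\ne q/2}\mathbb E[Y_r^2],\\
2\Delta(F)&=\mathbb E\big[(\tfrac12Y_{q/2}-\alpha F)^2\big]+\frac14\sum_{r\ne q/2}\frac q{2r}\,\mathbb E[Y_r^2].
\end{align*}
For $1\le r\le q-1$ we have $\frac q{2r}\ge\frac q{2(q-1)}$, and $1\ge\frac q{2(q-1)}$ because $q\ge2$. So $2\Delta(F)\ge\frac q{2(q-1)}\operatorname{Var}G(F)$, which is the claim.
\end{proof}

The factors $\frac{q}{2r}$ are the whole failure of symmetry in \eqref{eq:symmetry} when $d=1$. The proof does not use $\alpha\ne0$; at $\alpha=0$ it gives $\operatorname{Var}\Gamma_1(F)\le\frac{q-1}{3q}\kappa_4(F)$.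

\section{The second variation of $\Delta$}\label{sec:variation}

In this section only laws matter. We perturb a zero $u$ of $\Delta$ in a direction $v$. A symmetry that fixes $u$ and flips $v$ removes the odd orders, and the term of order two depends on $v$ only through the mean of $v^2$ under the exponentially tilted measure $e^{su}\,d\mathbb P/\mathbb E[e^{su}]$. For a power series $h(s)=\sum_jh_js^j$ define the linear functional
\[
\ell(h)=\sum_{r=2}^{2d+2}r\,2^{-r}Q_r\,h_{r-2}.
\]

\begin{lemma}\label{lem:variation}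
Let $u=\sum_kc_k(\xi_k^2-1)$ be a finite sum with $\xi_k$ independent $\mathcal N(0,1)$ and all $c_k\in\{\alpha_1,\dots,\alpha_d\}$. Let $v$ have all moments, and assume that $(u,v)$ and $(u,-v)$ have the same law. Put $h(s)=\mathbb E[v^2e^{su}]/\mathbb E[e^{su}]$ for $s$ near $0$. Then, as $\varepsilon\to0$,
\[
\Delta(u+\varepsilon v)=\varepsilon^2\ell(h)+O(\varepsilon^4).
\]
\end{lemma}

\begin{proof}
Let $M_j(s)=\sum_i\mathbb E[v^ju^i]s^i/i!$. Since $e^{|s||u|}$ is square integrable for small $s$ and $v$ has all moments, this series converges near $0$ to $\mathbb E[v^je^{su}]$; in particular $h=M_2/M_0$. By the symmetry, $M_j=0$ for odd $j$. The binomial theorem gives, as formal series in $s$ whose coefficients are polynomials in $\varepsilon$,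
\[
\sum_m\mathbb E[(u+\varepsilon v)^m]\frac{s^m}{m!}=\sum_j\frac{(\varepsilon s)^j}{j!}M_j(s)=M_0(s)\Big(1+\frac{\varepsilon^2s^2}2h(s)+\varepsilon^4(\cdots)\Big).
\]
Taking logarithms and reading off the coefficient of $s^r/r!$,
\[
\kappa_r(u+\varepsilon v)=\kappa_r(u)+\varepsilon^2\,\frac{r!}2\,h_{r-2}+O(\varepsilon^4)\qquad(r\ge2).
\]
Multiply by $Q_r/((r-1)!\,2^{r-1})$ and sum over $r$. The terms of order $0$ give $\Delta(u)=\sum_kQ(c_k)=0$ by Proposition~\ref{prop:second}, and the terms of order $\varepsilon^2$ give $\ell(h)$, since $\frac{Q_r}{(r-1)!\,2^{r-1}}\cdot\frac{r!}2=r2^{-r}Q_r$.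
\end{proof}

\subsection*{Tilting}
Tilting by a quadratic form keeps a Gaussian vector Gaussian, so $h$ is explicit when $v$ is a polynomial. Let $x,y,N$ be independent $\mathcal N(0,1)$ and let $|s|$ be small.
\begin{itemize}
\item[(T1)] With $\xi=(x+y)/\sqrt2$ and $\eta=(x-y)/\sqrt2$, which are independent $\mathcal N(0,1)$, we have $2a\,xy=a(\xi^2-1)-a(\eta^2-1)$. So $2a\,xy$ has the coefficients $a$ and $-a$.
\item[(T2)] Tilting by $2a\,xy$ gives $(x,y)$ a density proportional to $\exp(-\frac12(x^2+y^2)+2as\,xy)$. This is a centered Gaussian law with precision matrix $\begin{pmatrix}1&-2as\\-2as&1\end{pmatrix}$, and inverting the matrix gives $x\sim\mathcal N(0,(1-4a^2s^2)^{-1})$.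
\item[(T3)] Tilting by $\rho(N^2-1)$ gives $N$ a density proportional to $\exp(-\frac12(1-2\rho s)N^2)$, so $N\sim\mathcal N(0,(1-2\rho s)^{-1})$.
\item[(T4)] If $u$ is a sum of terms that depend on independent blocks of variables, then $e^{su}$ factors and the blocks remain independent after tilting. If $v$ is a product of one factor per block, then $h$ is the product of the tilted means of the squared factors.
\end{itemize}

\begin{example}\label{ex:small}
Take the target $\{1,-1,\sqrt2,-\sqrt2\}$, so that $P=x(x^2-1)(x^2-2)$ and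
\[
Q=4x^2-12x^4+13x^6-6x^8+x^{10}.
\]
Let $x_1,y_1,x_2,y_2$ be independent $\mathcal N(0,1)$, $u=2x_1y_1+2\sqrt2\,x_2y_2$ and $v=(x_1^2-1)x_2$. Changing the signs of $x_2$ and $y_2$ fixes $u$ and flips $v$, so Lemma~\ref{lem:variation} applies. Put $t=4s^2$. After tilting, $x_1$ has variance $(1-t)^{-1}$ and $x_2$ has variance $(1-2t)^{-1}$. Since $(x_1^2-1)^2=x_1^4-2x_1^2+1$ and a centered Gaussian of variance $\sigma^2$ has fourth moment $3\sigma^4$,
\begin{align*}
h&=\Big(\frac3{(1-t)^2}-\frac2{1-t}+1\Big)\frac1{1-2t}=\frac{2+4t+7t^2+10t^3+13t^4+\cdots}{1-2t}\\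
&=2+8t+23t^2+56t^3+125t^4+\cdots .
\end{align*}
If $\eta_k$ is the coefficient of $t^k$, then $h_{2k}=4^k\eta_k$ and $\ell(h)=\frac14\sum_{k=0}^4(2k+2)Q_{2k+2}\eta_k$. Hence
\[
4\ell(h)=2\cdot4\cdot2-4\cdot12\cdot8+6\cdot13\cdot23-8\cdot6\cdot56+10\cdot125=-12,
\]
and $\Delta(u+\varepsilon v)=-3\varepsilon^2+O(\varepsilon^4)$. If $x_1,x_2$ carry weight $1$ and $y_1,y_2$ carry weight $2$, then $x_1y_1$, $x_2y_2$ and $H_2(x_1)x_2$ all have weight $3$; Section~\ref{sec:negative} turns this into an element of $\mathcal H_3$.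
\end{example}

The cancellation in Example~\ref{ex:small} hides the source of the sign. It becomes visible in the partial fraction expansion of $h$: the functional $\ell$ ignores simple poles at the points $1/(2\alpha_i)$ and gives positive weight to double poles.

\begin{lemma}\label{lem:poles}
Let $h$ be a rational function whose numerator has smaller degree than its denominator and whose poles lie in $\{1/(2\alpha_1),\dots,1/(2\alpha_d)\}$ and have order at most $2$. Put $\beta_i=\lim_{s\to1/(2\alpha_i)}(1-2\alpha_is)^2h(s)$. Then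
\[
\ell(h)=\frac12\sum_{i=1}^d\beta_i\,P'(\alpha_i)^2,
\]
and $P'(\alpha_i)\neq0$ for each $i$.
\end{lemma}

\begin{proof}
Let $\sigma\ne0$. The coefficients of $s^j$ in $(1-2\sigma s)^{-1}$ and $(1-2\sigma s)^{-2}$ are $(2\sigma)^j$ and $(j+1)(2\sigma)^j$. Since $Q_0=Q_1=0$,
\[
\ell\Big(\frac1{1-2\sigma s}\Big)=\frac14\sum_rrQ_r\sigma^{r-2}=\frac{Q'(\sigma)}{4\sigma},\qquad
\ell\Big(\frac1{(1-2\sigma s)^2}\Big)=\frac14\sum_rr(r-1)Q_r\sigma^{r-2}=\frac{Q''(\sigma)}4 .
\]
At $\sigma=\alpha_i$ we have $P=0$, so $Q'=2PP'=0$ and $Q''=2(P')^2+2PP''=2(P')^2$. The root $\alpha_i$ of $P$ is simple because the $\alpha_j$ are distinct and nonzero, so $P'(\alpha_i)\ne0$. By the assumption on degrees, the partial fraction expansion of $h$ has no polynomial part: $h=\sum_i\big(\beta_i(1-2\alpha_is)^{-2}+\beta_i'(1-2\alpha_is)^{-1}\big)$. Linearity of $\ell$ gives the formula.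
\end{proof}

The assumption on degrees cannot be dropped, since $\ell(1)=\frac12Q_2=\frac12P'(0)^2\ne0$.

Lemma~\ref{lem:poles} tells us what to look for: a perturbation $v$ such that $h$ has a double pole with negative coefficient. By (T2) and (T4), a factor of degree two in $x_1$ creates a double pole at $s=\pm1/(2a)$, with positive coefficient. A further factor $x_2$ from a block $2b\,x_2y_2$ multiplies $h$ by $(1-4b^2s^2)^{-1}$, and this is negative at $s=\pm1/(2a)$ exactly when $b>a$. The price is that $v$ has degree three. On the second chaos the price cannot be paid, in agreement with $\Delta=\sum_kQ(c_k)\ge0$.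

\section{Negative values of $\Delta$}\label{sec:negative}

It remains to realize such a perturbation in $\mathcal H_q$. The quadratic form $u$ lies in $\mathcal H_2$ and $v$ in $\mathcal H_3$ when all variables are taken in $\mathcal H_1$, so the orders have to be adjusted without changing the law by much.

\begin{lemma}\label{lem:weights}
Let $w_1,\dots,w_m$ be positive integers and let $g_{i,l}=X(e_{i,l})$, $1\le i\le m$, $l\ge1$, for an orthonormal family $(e_{i,l})$ in $\mathfrak H$. Put
\[
W_i^n=\frac1{\sqrt n}\sum_{l=1}^n\frac{H_{w_i}(g_{i,l})}{\sqrt{w_i!}},\qquad W^n=(W_1^n,\dots,W_m^n).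
\]
Then $W_i^n\in\mathcal H_{w_i}$, the components of $W^n$ are independent, and $\mathbb E[\phi(W^n)]\to\mathbb E[\phi(W)]$ for every polynomial $\phi$, where $W$ is a standard Gaussian vector in $\mathbb R^m$.
\end{lemma}

\begin{proof}
The first two claims follow from the definitions. The summands are independent, centered, of unit variance and have all moments. By additivity and homogeneity, $\kappa_r(W_i^n)=n^{1-r/2}\kappa_r(W_i^1)$, which is $0$ for $r=1$, equals $1$ for $r=2$, and tends to $0$ for $r\ge3$. These limits are the cumulants of $\mathcal N(0,1)$, so all moments of $W_i^n$ converge to Gaussian moments, and joint moments factor by independence.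
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
\emph{The limiting variable.} Let $x_1,y_1,x_2,y_2,g$ be independent $\mathcal N(0,1)$ and let $\zeta=H_{q-3}(g)/\sqrt{(q-3)!}$, so that $\mathbb E[\zeta^2]=1$, and $\zeta=1$ if $q=3$. The factor $\zeta$ only serves to raise the order of $v$ from $3$ to $q$. Put
\[
u=2a\,x_1y_1+2b\,x_2y_2,\qquad v=H_2(x_1)\,x_2\,\zeta .
\]
By (T1) the coefficients of $u$ are $\pm a,\pm b$, which belong to the target. The map $(x_2,y_2)\mapsto(-x_2,-y_2)$ preserves the joint law and sends $(u,v)$ to $(u,-v)$. So Lemma~\ref{lem:variation} applies. By (T2) and (T4), as in Example~\ref{ex:small}, and because tilting does not affect $g$,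
\[
h(s)=\Big(\frac3{(1-4a^2s^2)^2}-\frac2{1-4a^2s^2}+1\Big)\frac1{1-4b^2s^2}.
\]
Over the common denominator $(1-4a^2s^2)^2(1-4b^2s^2)$, of degree $6$, the numerator has degree $4$. The poles at $\pm1/(2b)$ are simple. At $s=1/(2a)$ only the first term has a double pole, with coefficient
\[
\Big[\frac3{(1+2as)^2(1-4b^2s^2)}\Big]_{s=1/(2a)}=\frac{3}{4\,(1-b^2/a^2)}=-\frac{3a^2}{4(b^2-a^2)},
\]
and the coefficient at $s=-1/(2a)$ is the same because $h$ is even. Lemmas~\ref{lem:variation} and~\ref{lem:poles} give
\[
\Delta(u+\varepsilon v)=-\frac{3a^2}{8(b^2-a^2)}\big(P'(a)^2+P'(-a)^2\big)\varepsilon^2+O(\varepsilon^4).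
\]
The coefficient of $\varepsilon^2$ is strictly negative. (In Example~\ref{ex:small}, $P'(1)=P'(-1)=-2$ and the coefficient is $-\frac38\cdot8=-3$.) Fix $\varepsilon>0$ with $\Delta(u+\varepsilon v)<0$.

\emph{Realization in $\mathcal H_q$.} Let $x_1,x_2,g$ and $g_{i,l}$ ($i=1,2$, $l\ge1$) be the images under $X$ of an orthonormal family, let $y_{1,n},y_{2,n}$ be the variables $W^n_1,W^n_2$ of Lemma~\ref{lem:weights} with $w_1=w_2=q-1$, and put
\[
F_n=2a\,x_1y_{1,n}+2b\,x_2y_{2,n}+\varepsilon H_2(x_1)\,x_2\,\zeta .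
\]
This is a finite linear combination of the products $H_1(x_i)H_{q-1}(g_{i,l})$ and $H_2(x_1)H_1(x_2)H_{q-3}(g)$. Each is a product of Hermite polynomials in distinct coordinates, of total order $1+(q-1)=q$ or $2+1+(q-3)=q$. So $F_n\in\mathcal H_q$. The variables $x_1,x_2,\zeta,y_{1,n},y_{2,n}$ are independent, so by Lemma~\ref{lem:weights} their joint moments converge to those of $x_1,x_2,\zeta,y_1,y_2$. Hence all moments and all cumulants of $F_n$ converge to those of $u+\varepsilon v$, and $\Delta(F_n)\to\Delta(u+\varepsilon v)<0$. Fix $n$ with $\Delta(F_n)<0$ and put $F=F_n$.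

\emph{Consequences.} If \eqref{eq:conj} held, then $C>0$ by Lemma~\ref{lem:sign}, and $0\le\operatorname{Var}G(F)\le C\Delta(F)<0$, a contradiction. For $q=2$ the inequality holds with $C=2$ by Proposition~\ref{prop:second}. Finally, for this fixed $F$ the number $\Delta(F)$ is a polynomial in $(\alpha_1,\dots,\alpha_d)$, and the $d$-tuples of distinct nonzero reals form an open subset of $\mathbb R^d$. So $\Delta(F)<0$ for all targets in a neighborhood of the given one, and the same contradiction applies to each of them.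
\end{proof}

\begin{remark}\label{rem:hyp}
The symmetric pairs come from the products $x_iy_i$. A cubic term of weight $q$ needs light variables, and a light variable enters a quadratic form of weight $q$ only through a product with a heavy one; a square $N^2-1$ has weight $q$ only if $N$ has weight $q/2$. The inequality $a<b$ fixes the sign: with $a$ and $b$ exchanged in $u$, the same computation gives a positive coefficient. The remaining $\alpha_i$ enter only through $P'(\pm a)\ne0$. The condition $q\ge3$ is needed to define $\zeta$, and the dimension of $\mathfrak H$ is used to find $2n+3$ orthonormal vectors for large $n$.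
\end{remark}

\section{Three coefficients and even order}\label{sec:three}

With the target $\{a,-a,\rho\}$ there is only one symmetric pair, and the construction above is not available. We compare orders of vanishing instead: along a suitable perturbation $\Delta$ is $O(\varepsilon^4)$ while $\operatorname{Var}G$ is of exact order $\varepsilon^2$. Two new difficulties appear. We need the limits of the variables $\Gamma_j(F_n)$, not only of the law of $F_n$. And the coefficient $\rho$ has to come from a square $N^2-1$ with $N$ of weight $w=q/2$, which is not exactly in $\mathcal H_q$: in $(W^n_i)^2-1$ the off-diagonal terms $H_w(g_{i,l})H_w(g_{i,l'})$ lie in $\mathcal H_{2w}$, but the diagonal part $\frac1n\sum_l\big(H_w(g_{i,l})^2/w!-1\big)$ contains lower orders. That part has $L^2$ norm $O(n^{-1/2})$, so we project onto $\mathcal H_q$ and show that the projection changes little.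

\subsection*{The weighted calculus}
Let $w_i$, $W^n$ and $W$ be as in Lemma~\ref{lem:weights}. The variable $W^n_i$ satisfies $LW_i^n=-w_iW_i^n$, and we shall see that $\|DW_i^n\|^2$ is close to $w_i$. This suggests the limiting objects: for polynomials $\phi,\psi$ on $\mathbb R^m$ put
\[
L_w\phi=\sum_iw_i(\partial_{ii}\phi-x_i\partial_i\phi),\qquad\langle\nabla\phi,\nabla\psi\rangle_w=\sum_iw_i\,\partial_i\phi\,\partial_i\psi .
\]
The products $\prod_iH_{k_i}(x_i)$ form a basis of the polynomials, and $L_w$ multiplies such a product by minus its \emph{weight} $\sum_iw_ik_i$. Only the constants have weight $0$, and all other products are centered under $W$. Let $R$ be the linear map that kills constants and divides a Hermite product of positive weight by its weight, so that $-L_wR\phi=\phi-\mathbb E\phi(W)$. Define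
\[
\Gamma_0^w(f)=f,\qquad\Gamma^w_{j+1}(f)=\langle\nabla f,\nabla R\,\Gamma_j^w(f)\rangle_w,\qquad G^w(f)=\sum_{r=1}^{d+1}a_r\Gamma^w_{r-1}(f).
\]

\begin{lemma}\label{lem:limit}
Let $f$ be a polynomial with $L_wf=-qf$ and let $F_n=J_q(f(W^n))\in\mathcal H_q$. Then $\Delta(F_n)\to\Delta(f(W))$ and $\operatorname{Var}G(F_n)\to\operatorname{Var}G^w(f)(W)$.
\end{lemma}

\begin{proof}
Call a sequence $(A_n)$ \emph{tame} if it is bounded in $L^2$ and each $A_n$ is a polynomial in the $g_{i,l}$ of degree at most $K$, with $K$ independent of $n$; then $A_n\in\mathcal H_{\le K}$. For tame sequences write $A_n\approx B_n$ if $\|A_n-B_n\|_2\to0$. Tameness and the relation $\approx$ are preserved by the following operations.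
\begin{itemize}
\item Linear combinations, $L$, $L^{-1}$ and $J_q$: these maps are diagonal on Hermite products, so they do not raise the degree, and on $\mathcal H_{\le K}$ they have norms at most $K$, $1$ and $1$.
\item Products: $\|AB\|_2\le\|A\|_4\|B\|_4\le3^{K}\|A\|_2\|B\|_2$ by fact (a), and $AB-A'B'=(A-A')B+A'(B-B')$.
\item The map $(A,B)\mapsto\langle DA,DB\rangle_{\mathfrak H}$, which fact (c) expresses through products and $L$.
\end{itemize}
In particular $\phi(W^n)$ is tame for every polynomial $\phi$, and so are $F_n$ and $\Gamma_j(F_n)$.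

For $i\ne j$ we have $\langle DW_i^n,DW_j^n\rangle_{\mathfrak H}=0$, since the two variables use disjoint sets of basis vectors. Next, $\|DW_i^n\|^2=\frac1n\sum_{l\le n}H_{w_i}'(g_{i,l})^2/w_i!$ is an average of $n$ independent, identically distributed, square-integrable variables with mean $w_i^2(w_i-1)!/w_i!=w_i$. Its variance is $O(1/n)$, so $\|DW_i^n\|^2\approx w_i$. The chain rule in the coordinates $g_{i,l}$ now gives, for all polynomials $\phi,\psi$,
\begin{align}
L\,\phi(W^n)&=\sum_i\big(-w_iW_i^n\,\partial_i\phi(W^n)+\partial_{ii}\phi(W^n)\|DW_i^n\|^2\big)\approx(L_w\phi)(W^n),\label{eq:Lapprox}\\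
\langle D\phi(W^n),D\psi(W^n)\rangle_{\mathfrak H}&=\sum_i\partial_i\phi(W^n)\,\partial_i\psi(W^n)\|DW_i^n\|^2\approx\langle\nabla\phi,\nabla\psi\rangle_w(W^n).\label{eq:Dapprox}
\end{align}

\emph{The projection is negligible.} By \eqref{eq:Lapprox}, $(L+q)f(W^n)\approx0$. Since
\[
\|(L+q)f(W^n)\|_2^2=\sum_k(q-k)^2\|J_kf(W^n)\|_2^2\ge\sum_{k\ne q}\|J_kf(W^n)\|_2^2=\|f(W^n)-F_n\|_2^2,
\]
we get $F_n\approx f(W^n)$.

\emph{The pseudo-inverse.} By \eqref{eq:Lapprox} applied to $R\phi$, we have $-L\,(R\phi)(W^n)\approx\phi(W^n)-\mathbb E\phi(W)$. Applying $-L^{-1}$, which kills the constant, gives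
\begin{equation}\label{eq:Rapprox}
-L^{-1}\phi(W^n)\approx(R\phi)(W^n)-\mathbb E(R\phi)(W^n).
\end{equation}

\emph{Induction.} We claim that $\Gamma_j(F_n)\approx\Gamma_j^w(f)(W^n)$. The case $j=0$ was shown above. If the claim holds for $j$, put $\phi=\Gamma_j^w(f)$. Then $-L^{-1}\Gamma_j(F_n)\approx-L^{-1}\phi(W^n)$, and \eqref{eq:Rapprox}, the fact that $D$ kills constants, and \eqref{eq:Dapprox} give
\[
\Gamma_{j+1}(F_n)\approx\langle Df(W^n),D(R\phi)(W^n)\rangle_{\mathfrak H}\approx\langle\nabla f,\nabla R\phi\rangle_w(W^n)=\Gamma_{j+1}^w(f)(W^n).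
\]
Hence $G(F_n)\approx G^w(f)(W^n)$, so the variances of these two variables have the same limit, which is $\operatorname{Var}G^w(f)(W)$ by Lemma~\ref{lem:weights}. Also $F_n^k\approx f(W^n)^k$ for each $k$, so the moments and cumulants of $F_n$ converge to those of $f(W)$.
\end{proof}

\subsection*{The perturbation}
Lemma~\ref{lem:limit} reduces the problem to polynomials in finitely many variables. To make $\ell(h)$ vanish we want only simple poles, so $v$ should be linear in one variable of each block of $u$. An extra variable $Z$ adjusts the weight of $v$ and provides the symmetry $v\mapsto-v$.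

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Take $m=4$ and let $x,y,N,Z$ denote both the coordinates of $\mathbb R^4$ and the components of $W$, with weights
\[
w_x=1,\qquad w_y=q-1,\qquad w_N=\tfrac q2,\qquad w_Z=\tfrac q2-1 .
\]
These are positive integers because $q$ is even and $q\ge4$. Put
\[
u=2a\,xy+\rho(N^2-1),\qquad v=xNZ,\qquad f_\varepsilon=u+\varepsilon v .
\]
The Hermite products $xy$, $H_2(N)$ and $xNZ$ have weight $q$, so $L_wf_\varepsilon=-qf_\varepsilon$.

\emph{The cumulant side.} The coefficients of $u$ are $a,-a,\rho$, and $Z\mapsto-Z$ sends $(u,v)$ to $(u,-v)$. By (T2)--(T4),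
\[
h(s)=\frac1{(1-4a^2s^2)(1-2\rho s)},
\]
and its three poles $\frac1{2a},-\frac1{2a},\frac1{2\rho}$ are simple because $\rho\ne\pm a$. Lemma~\ref{lem:poles} gives $\ell(h)=0$, and Lemma~\ref{lem:variation} gives $\Delta(f_\varepsilon(W))=O(\varepsilon^4)$.

\emph{The Gamma side: two operators.} Let $B\phi=\langle\nabla u,\nabla R\phi\rangle_w$ and $A\phi=\langle\nabla v,\nabla R\phi\rangle_w$. Both are linear and kill constants, and $\Gamma_j^w(f_\varepsilon)=(B+\varepsilon A)^j(u+\varepsilon v)$. Explicitly,
\begin{align*}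
\langle\nabla u,\nabla\psi\rangle_w&=2a\,(w_xy\,\partial_x\psi+w_yx\,\partial_y\psi)+q\rho N\,\partial_N\psi,\\
\langle\nabla v,\nabla\psi\rangle_w&=w_xNZ\,\partial_x\psi+\tfrac q2\,xZ\,\partial_N\psi+w_Z\,xN\,\partial_Z\psi .
\end{align*}
Put $\mu=2w_x/q$, $\lambda=2w_y/q$, so that $\mu+\lambda=2$, and put $\theta=\mu y^2+\lambda x^2$ and $\hat v=yNZ$. The weights of $H_2(x)$, $H_2(y)$, $H_2(N)$ are $2w_x$, $2w_y$, $q$, and the weight of $\hat v$ is $w_y+\frac q2+\frac q2-1=2w_y$. Inserting $\psi=R\phi$ in the two formulas gives the following table, in which $R\phi$ is written up to an additive constant and the two empty entries are not needed.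
\[
\begin{array}{c|c|c|c}
\phi&R\phi&B\phi&A\phi\\\hline
2xy&2xy/q&2a\,\theta&\mu\,\hat v\\[2pt]
\theta&\mu y^2/(2w_y)+\lambda x^2/(2w_x)&2a(\lambda+\mu)xy=2a\cdot2xy&\lambda\,v\\[2pt]
N^2&N^2/q&2\rho\,N^2&v\\[2pt]
v&v/q&\rho\,v+a\mu\,\hat v&\\[2pt]
\hat v&\hat v/(2w_y)&a\,v+(\rho/\lambda)\,\hat v&
\end{array}
\]

\emph{Order $0$.} The first three rows give, up to additive constants,
\[
B^ju=2^j\big(a^{j+1}\,2xy+\rho^{j+1}N^2\big)\ \ (j\text{ even}),\qquad B^ju=2^j\big(a^{j+1}\theta+\rho^{j+1}N^2\big)\ \ (j\text{ odd}).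
\]
In $G^w(u)=\sum_rP_r2^{1-r}B^{r-1}u$ the coefficients of $2xy$, $\theta$ and $N^2$ are $\sum_{r\text{ odd}}P_ra^r=\frac12(P(a)-P(-a))$, $\sum_{r\text{ even}}P_ra^r=\frac12(P(a)+P(-a))$ and $P(\rho)$. All three vanish, so $G^w(u)$ is constant. At this order the weights leave no trace.

\emph{Order $1$.} Let $2^j\gamma_j$ be the coefficient of $\varepsilon$ in $\Gamma_j^w(f_\varepsilon)$. Then $\gamma_0=v$, and $\Gamma_{j+1}^w(f_\varepsilon)=(B+\varepsilon A)\Gamma^w_j(f_\varepsilon)$ gives $\gamma_{j+1}=\frac12(c_j+B\gamma_j)$ with $c_j=2^{-j}AB^ju$. From the last column of the table,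
\[
c_0=\rho v+\mu a\,\hat v,\qquad c_1=(\lambda a^2+\rho^2)v,\qquad c_2=\rho^3v+\mu a^3\hat v .
\]
Using the last two rows and $\mu+\lambda=2$,
\begin{align*}
\gamma_1&=\tfrac12\big(\rho v+\mu a\hat v+\rho v+\mu a\hat v\big)=\rho v+\mu a\,\hat v,\\
\gamma_2&=\tfrac12\big((\lambda a^2+\rho^2)v+\rho(\rho v+\mu a\hat v)+\mu a(av+\tfrac\rho\lambda\hat v)\big)=(a^2+\rho^2)v+\tfrac12\mu a\rho\big(1+\tfrac1\lambda\big)\hat v .
\end{align*}
All $\gamma_j$ lie in the span of $v$ and $\hat v$, and the coefficient of $v$ in $\gamma_3=\frac12(c_2+B\gamma_2)$ is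
\[
\tfrac12\Big(\rho^3+\rho(a^2+\rho^2)+a\cdot\tfrac12\mu a\rho\big(1+\tfrac1\lambda\big)\Big)=\rho^3+\tfrac12a^2\rho+\tfrac14\mu a^2\rho\big(1+\tfrac1\lambda\big).
\]
Here $P=x(x^2-a^2)(x-\rho)$, so $(P_1,P_2,P_3,P_4)=(a^2\rho,-a^2,-\rho,1)$. The variable $g_\varepsilon=G^w(f_\varepsilon)$ is a polynomial in $\varepsilon$ with polynomial coefficients, of the form $\mathrm{const}+\varepsilon\sum_{r=1}^4P_r\gamma_{r-1}+O(\varepsilon^2)$. The coefficient of $v$ in $\sum_rP_r\gamma_{r-1}$ is
\begin{align*}
c&=a^2\rho-a^2\rho-\rho(a^2+\rho^2)+\rho^3+\tfrac12a^2\rho+\tfrac14\mu a^2\rho\big(1+\tfrac1\lambda\big)\\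
&=\frac{a^2\rho}4\Big[(2-\lambda)\Big(1+\frac1\lambda\Big)-2\Big]=\frac{a^2\rho}4\cdot\frac{(1-\lambda)(2+\lambda)}\lambda .
\end{align*}
Since $\rho\ne0$ and $\lambda=2(q-1)/q>1$, we have $c\ne0$. Now $\mathbb E[v]=0$, $\mathbb E[v^2]=1$ and $\mathbb E[v\hat v]=\mathbb E[xy]\,\mathbb E[N^2Z^2]=0$, so $\operatorname{Cov}(v,g_\varepsilon)=c\,\varepsilon+O(\varepsilon^2)$, and the Cauchy--Schwarz inequality gives
\[
\operatorname{Var}g_\varepsilon(W)\ge\operatorname{Cov}(v,g_\varepsilon)^2=c^2\varepsilon^2+O(\varepsilon^3).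
\]

\emph{Conclusion.} Suppose that \eqref{eq:conj} holds with a constant $C$. Fix $\varepsilon$, apply the inequality to $F_n=J_q(f_\varepsilon(W^n))$ and let $n\to\infty$. Lemma~\ref{lem:limit} gives $\operatorname{Var}g_\varepsilon(W)\le C\Delta(f_\varepsilon(W))$. As $C$ does not depend on $\varepsilon$, this yields $c^2\varepsilon^2+O(\varepsilon^3)\le O(\varepsilon^4)$, which is false for small $\varepsilon$.
\end{proof}

\begin{remark}\label{rem:asym}
The variables $v$ and $\hat v$ are orthonormal, and the off-diagonal entries of $B$ on their span are $a\mu$ and $a$. So $B$, the limit of $T_F$ at $\varepsilon=0$, is symmetric there only if $\mu=\lambda=1$, that is, if $x$ and $y$ have equal weights; this is also the value of $\lambda>0$ at which $c$ vanishes. The unequal weights $1$ and $q-1$ break the symmetry that would equate the two sides of \eqref{eq:symmetry}, and the law of $f_\varepsilon(W)$, hence $\Delta$, does not see them.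
\end{remark}

\begin{thebibliography}{9}
\bibitem{APY}
Ehsan Azmoodeh, Giovanni Peccati and Xiaochuan Yang,
\emph{Malliavin-Stein Method: a Survey of Recent Developments},
arXiv:1809.01912 (2018).
\end{thebibliography}
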